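# Cyclic subgroups with almost no invariant part: total ergodicity in polycyclic groups

## Fixed vectors of cyclic subgroups in $\mathbb Z$, $\mathbb Z^2$ and $\mathbb Z\oplus\bigoplus\mathbb Z/2$

Let $G$ be a countable discrete group and $(V,\pi)$ a unitary representation of $G$ on a Hilbert space. For a subgroup $H\le G$ put $V^H=\{v\in V:\pi(h)v=v\text{ for every }h\in H\}$ and let $P_H$ be the orthogonal projection onto $V^H$. For $c\in G$ we write $P_c=P_{\langle c\rangle}$. "F.i." means "finite index".

**Definition (total ergodicity).** $(V,\pi)$ is *totally ergodic* if $V^H=\{0\}$ for every f.i. subgroup $H\le G$.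

Suppose no nonzero vector is fixed by a large subgroup, and fix a vector $v$. An infinite cyclic subgroup $C$ is usually much smaller than a f.i. subgroup, so $V^C$ may well be nonzero. But there are many such $C$, and the first guess is that some of them see almost nothing of $v$.

**Definition (cyclic escape property).** An infinite countable group $G$ has the *cyclic escape property* if, for every totally ergodic unitary representation $(V,\pi)$ of $G$ and every $v\in V$,
$$\inf_C\|P_Cv\|=0,$$
where the infimum is over all infinite cyclic subgroups $C\le G$ (an infimum over the empty set is $+\infty$).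

So the first guess is: *every* infinite group has this property. Let us test it.

**The group $\mathbb Z$.** Every infinite cyclic subgroup $n\mathbb Z$ has f.i., so $P_C=0$ for all $C$. The guess is right.

**The group $\mathbb Z^2$.** No single $C$ works for all $V$. If $a\in\mathbb Z^2$ is primitive, let $\mathbb Z^2$ act on $\ell^2(\mathbb Z^2/\langle a\rangle)$ by translations. A f.i. subgroup has infinite image in $\mathbb Z^2/\langle a\rangle\cong\mathbb Z$, and an $\ell^2$-function that is constant on infinite orbits is $0$, so this is totally ergodic; yet $V^{\langle a\rangle}=V$. Moreover the infimum need not be attained. Let $a_1,a_2,\dots$ be primitive vectors, one from each pair $\pm a$, put $V=\bigoplus_i\ell^2(\mathbb Z^2/\langle a_i\rangle)$ and $v=\sum_i2^{-i}w_i$ with $w_i$ a unit vector in the $i$-th summand. Then $V$ is totally ergodic, because $V^H$ is the direct sum of the spaces of $H$-fixed vectors of the summands. Every infinite cyclic $C$ lies in some $\langle a_i\rangle$, so $\|P_Cv\|\ge2^{-i}>0$.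

The property does hold. The $\pi(a_i)$ commute, so the projections $P_{a_i}$ commute, and for $i\ne j$ the product $P_{a_i}P_{a_j}$ is the projection onto $V^{\langle a_i,a_j\rangle}$. Since $a_i,a_j$ are not proportional, $\langle a_i,a_j\rangle$ has f.i., and the product is $0$. The $P_{a_i}$ are therefore pairwise orthogonal, so $\sum_i\|P_{a_i}v\|^2\le\|v\|^2$ for every totally ergodic $V$ and every $v\in V$, and the terms tend to $0$.

**A group for which the guess is wrong.** Let $B=\bigoplus_{n\ge1}\mathbb Z/2$ and $G=\mathbb Z\oplus B$, acting on $V=\ell^2(B)$ through the projection $G\to B$ and translations. A f.i. subgroup of $G$ has f.i., hence infinite, image in $B$; so $V$ is totally ergodic. If $c\in G$ has infinite order and image $\bar c\in B$, then $2\bar c=0$, so $P_c\delta_0$ is $\delta_0$ or $\frac12(\delta_0+\delta_{\bar c})$. Hence $\|P_C\delta_0\|\ge1/\sqrt2$ for every infinite cyclic $C$.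

So the first guess needs a hypothesis. The paper of Michael Björklund and Alexander Fish, "Directional expansion in ergodic actions of countable groups", arXiv:2607.00781 (2026), is the source of the following conjecture: every infinite finitely generated polycyclic group has the cyclic escape property. It is known that every infinite finitely generated nilpotent group has it; we shall not use this. Recall that a group is *polycyclic* if it has a finite series $1=N_0\trianglelefteq N_1\trianglelefteq\dots\trianglelefteq N_r=G$ with cyclic quotients $N_i/N_{i-1}$. Such groups are automatically finitely generated. We prove the conjecture.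

**Theorem A.** Every infinite polycyclic group has the cyclic escape property.

After that we prove a stronger version (Theorem B) and then return to obstructions like the one above, with a complete answer for abelian groups (Theorem C).

## Spectral measures, means, and cosets of infinite index

The orthogonality trick for $\mathbb Z^2$ already breaks in $\mathbb Z^3$: two elements generate a subgroup of infinite index, which may have fixed vectors. The replacement is averaging, and for this we recall three things. Abelian groups $K$ are written additively, and $\hat K$ denotes the compact dual. If $K$ sits inside a larger group written multiplicatively, then $gk$ is the product of $g$ and $k\in K$.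

**Projections.** If $B\le C$ are subgroups, then $V^C\subseteq V^B$, so $P_C\le P_B$. If $W\subseteq V$ is a closed invariant subspace, then $P_C$ preserves $W$ and $P_C|_W$ is the projection onto $W^C$; this is because $W$ and $W^\perp$ are both invariant, so $V^C=W^C\oplus(W^\perp)^C$.

**Spectral measure.** Let $\pi$ be a unitary representation of a countable abelian group $K$ on $V$. There is a projection-valued Borel measure $E$ on $\hat K$ with $\pi(k)=\int\chi(k)\,dE(\chi)$. For $v\in V$ let $\sigma_v(\cdot)=\|E(\cdot)v\|^2$. A vector is fixed by $\pi(k)$ exactly when $E(\{\chi:\chi(k)=1\})$ fixes it; intersecting over the countably many $k$ in a subgroup $L$, with annihilator $L^\perp=\{\chi:\chi|_L=1\}$,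
$$V^L=E(L^\perp)V,\qquad \|P_kv\|^2=\sigma_v\{\chi:\chi(k)=1\}.\tag{1}$$

**Means.** A *mean* on a set $X$ is a finitely additive probability measure $m$ on all subsets, extended to $\ell^\infty(X)$; thus $m$ is linear, positive, $m(1)=1$. Every countable abelian group has an invariant mean and a Følner sequence, that is, finite nonempty sets $F_n$ with $|(k+F_n)\setminus F_n|/|F_n|\to0$ for every $k$. We use two trivial remarks. On an infinite group with an invariant mean, a point has mean $0$, since all points have equal mass. And if $\varphi\ge0$ has $m(\varphi)=0$, then $m(\{\varphi\ge\varepsilon\})\le\varepsilon^{-1}m(\varphi)=0$.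

**Lemma 1.** Let $(F_n)$ be a Følner sequence in a countable abelian group $K$ and $D\le K$ a subgroup of infinite index. Then $\max_{x\in K}|(x+D)\cap F_n|/|F_n|\to0$.

*Proof.* Given $r$, pick $k_1,\dots,k_r$ in distinct cosets of $D$. For each $x$, the sets $k_i+((x+D)\cap F_n)$ lie in the distinct cosets $k_i+x+D$, so they are disjoint, and they are contained in $F_n\cup\bigcup_i(k_i+F_n)$. Hence
$$r\,|(x+D)\cap F_n|\le|F_n|+\sum_{i=1}^r|(k_i+F_n)\setminus F_n|$$
uniformly in $x$. Divide by $r|F_n|$: the limsup of the maximum is at most $1/r$, for every $r$. $\square$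

**Lemma 2.** Let $K$ be a countable abelian group such that $K/nK$ is finite for all $n\ge1$, and let $V$ be a unitary representation of $K$ with $V^L=0$ for every f.i. $L\le K$. Then $\hat K$ has only countably many torsion characters, and the set of them is $E$-null. A character that is not torsion has kernel of infinite index.

*Proof.* $\chi^n=1$ means that $\chi$ is a character of the finite group $K/nK$; so there are finitely many for each $n$. If $\chi$ is torsion, its image is a finite group of roots of unity, so $\ker\chi$ has f.i., and $E(\{\chi\})V\subseteq V^{\ker\chi}=0$ by (1). Countable additivity gives the second claim. If $\ker\chi$ has finite index $n$, then $\chi^n=1$. $\square$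

For $K=\mathbb Z^d$ these two lemmas and (1) already show that $\frac1{|F_n|}\sum_{c\in F_n}\|P_cv\|^2=\int\frac{|F_n\cap\ker\chi|}{|F_n|}d\sigma_v\to0$ by dominated convergence. So in the abelian case a *typical* element works.

## Gluing along a normal abelian subgroup, and the Klein bottle group

Here is the induction that one would try for polycyclic $G$. Let $K\cong\mathbb Z^d$ be a normal subgroup. Split $V=U\oplus W$, where $U$ is the closure of the union of the increasing spaces $V^{n!K}$ and $W=U^\perp$. Decompose $v=u+w$.

On $W$, no f.i. subgroup of $K$ has a fixed vector, so the abelian computation gives many $k\in K$ with $\|P_kw\|$ small. On $U$, approximate $u$ by some $u'\in V^{\ell K}$; this space is a representation of the smaller group $G/\ell K$, and induction gives $\bar g\in G/\ell K$ with $\|P_{\bar g}u'\|$ small. But we need *one* element that does both jobs. The elements of $G$ that act on $V^{\ell K}$ as $\bar g$ include all products $gk$, where $g$ is a fixed lift of $\bar g$ and $k\in\ell K$. So we need to make $\|P_{gk}w\|$ small by choosing $k$, with $g$ given in advance. The abelian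 computation controls $P_k$, not $P_{gk}$, and in fact this can be impossible.

**Example.** Let $G=\langle a,t:tat^{-1}=a^{-1}\rangle$ and $K=\langle a\rangle$. For every $k\in\mathbb Z$,
$$(ta^k)^2=t^2\,(t^{-1}a^kt)\,a^k=t^2a^{-k}a^k=t^2 .$$
The square does not depend on $k$. Let $G$ act on $W=\ell^2(G/\langle t^2\rangle)$; the quotient is the infinite dihedral group. Any f.i. $L\le K$ has infinite image there, so $W^L=0$. But $ta^k$ acts as an involution, $P_{ta^k}\delta_1=\frac12(\delta_1+\delta_{ta^k})$, and $\|P_{ta^k}\delta_1\|=1/\sqrt2$ for *every* $k$. If the induction hands us $g=t$ (and it may, since $G/K\cong\mathbb Z$, where every nonzero element does the job), the scheme is stuck.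

To see what went wrong, let $A$ be the automorphism $k\mapsto gkg^{-1}$ of $K$. Moving all $g$'s to the left,
$$(gk)^j=g^j\cdot Sk,\qquad S=1+A^{-1}+\dots+A^{-(j-1)}.\tag{2}$$
In the example $A=-1$, $j=2$ and $S=0$. In general $S$ has a kernel exactly when $A$ has an eigenvalue $\lambda\ne1$ with $\lambda^j=1$. The way past this point has two parts: pass to a f.i. subgroup where such eigenvalues do not occur, and then prove that, on average over $k$, $\|P_{gk}w\|^2$ vanishes. The f.i. step costs nothing: total ergodicity passes to f.i. subgroups.

## Neat automorphisms of torsion-free abelian groups of finite rank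

Theorem B will need groups more general than $\mathbb Z^d$, so we set up the notion at once.

**Definition (finite rank, neat).** A torsion-free abelian group $K$ has *finite rank* $d$ if $d=\dim_{\mathbb Q}(K\otimes\mathbb Q)<\infty$. An automorphism $A$ of such a $K$ is *neat* if no eigenvalue of $A$ on $K\otimes\mathbb C$ is a root of unity $\ne1$.

For instance $\mathbb Z^d$, $\mathbb Q^d$ and $\mathbb Z[1/2]$ have finite rank. On $\mathbb Z$, $1$ is neat and $-1$ is not; on $\mathbb Z[1/2]$, multiplication by $2$ is neat; on $\mathbb Z^2$, the shear $\begin{pmatrix}1&0\\1&1\end{pmatrix}$ is neat. Neatness is unchanged if $K$ is replaced by an invariant f.i. subgroup, since $K\otimes\mathbb Q$ does not change.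

**Lemma 3.** Let $K$ be torsion-free abelian of finite rank $d$.

(a) $K/nK$ is finite for all $n\ge1$; hence every quotient of $K$ of finite exponent is finite.

(b) If $S:K\to K$ is an injective endomorphism, then $cK\subseteq SK$ for some integer $c\ge1$.

*Proof.* (a) Let $p$ be prime. Any $d+1$ elements of $K$ satisfy a nontrivial integer relation. As $K$ is torsion-free, we may divide by the gcd of the coefficients and assume it is $1$. Then some coefficient is nonzero mod $p$, so the elements are linearly dependent in the $\mathbb F_p$-space $K/pK$. Hence $|K/pK|\le p^d$. For $n=p_1\cdots p_s$, filter $K\supseteq p_1K\supseteq p_1p_2K\supseteq\dots\supseteq nK$; multiplication by $p_1\cdots p_i$ identifies the $(i+1)$-st factor with $K/p_{i+1}K$. A quotient of exponent dividing $n$ is a quotient of $K/nK$.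

(b) $S$ is injective on $K\otimes\mathbb Q$, a $d$-dimensional space, hence invertible there. Clear denominators in its characteristic polynomial: $a_dS^d+\dots+a_1S+a_0=0$ with $a_i\in\mathbb Z$ and $a_0\ne0$. So $a_0k=-S(a_1k+a_2Sk+\dots+a_dS^{d-1}k)\in SK$ for all $k\in K$; take $c=|a_0|$. $\square$

**Lemma 4.** If $A\in GL_d(\mathbb Z)$ and $A\equiv1\bmod3$, then $A$ is neat.

*Proof.* Otherwise $A$ has an eigenvalue that is a root of unity $\ne1$, and a suitable power $A^r$ has an eigenvalue $\zeta$ of prime order $p$. Write $A^r=1+3B$ with $B$ integral. Then $(\zeta-1)/3$ is an eigenvalue of $B$, hence an algebraic integer. The norm of $\zeta-1$ from $\mathbb Q(\zeta)$ is $\pm\Phi_p(1)=\pm p$, so the norm of $(\zeta-1)/3$ is $\pm p/3^{p-1}$. This is not an integer because $0<p<3^{p-1}$. $\square$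

## The average of $\|P_{gk}w\|^2$ over a coset $gK$

**Lemma 5.** Let $R$ be a group, $K\trianglelefteq R$ a countable torsion-free abelian subgroup of finite rank $\ge1$, and $g\in R$ such that $A:k\mapsto gkg^{-1}$ is neat. Let $(W,\pi)$ be a unitary representation of $R$ with $W^L=0$ for every f.i. subgroup $L\le K$. Then for every invariant mean $m$ on $K$ and every $w\in W$,
$$m\big(k\mapsto\|P_{gk}w\|^2\big)=0.$$

There are two mechanisms. The element $g$ acts on $\hat K$. Where this action moves a character through many distinct points, a $\langle gk\rangle$-invariant vector must spread its mass over all of them, so it has little mass at each. Where the character is periodic, a power of $gk$ commutes with $K$, the situation is abelian, and neatness lets us average. Both occur. For the shear $Ax=x+z$, $Az=z$ on $\mathbb Z^2=\langle x,z\rangle$, identify $\chi$ with $(s,t)\in(\mathbb R/\mathbb Z)^2$ by $\chi(ax+bz)=e^{2\pi i(as+bt)}$. Then $\chi\circ A^{-1}=(s-t,t)$: points with $t$ irrational are not periodic, and the circles $t\in\mathbb Q/\mathbb Z$ consist of periodic points, most of them not torsion.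

*Proof.* Let $E$ be the spectral measure of $\pi|_K$ and $\theta$ the automorphism $\chi\mapsto\chi\circ A^{-1}$ of $\hat K$.

**Step 0: set up an averaged projection that commutes with $E$.** From $\pi(g)\pi(k)\pi(g)^{-1}=\pi(Ak)=\int(\chi\circ A)(k)\,dE(\chi)$, the spectral measure $\pi(g)E(\cdot)\pi(g)^{-1}$ is the image of $E$ under $\chi\mapsto\chi\circ A=\theta^{-1}\chi$, which gives $\pi(g)E(B)\pi(g)^{-1}=E(\theta B)$. Since $\pi(K)$ commutes with $E$, for all $k\in K$
$$\pi(gk)E(B)\pi(gk)^{-1}=E(\theta B).\tag{3}$$
Note that the right side does not depend on $k$. Now $(v,w)\mapsto m(k\mapsto\langle P_{gk}v,w\rangle)$ is a sesquilinear form bounded by $\|v\|\|w\|$, so it equals $\langle Qv,w\rangle$ for an operator $Q$. Clearly $0\le Q\le1$ and $\langle Qw,w\rangle=m(\|P_{gk}w\|^2)$. We must show $Q=0$.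

For $x\in K$ we have $x(gk)x^{-1}=g(g^{-1}xg)kx^{-1}=g\,(k+(A^{-1}-1)x)$, so
$$\pi(x)P_{gk}\pi(x)^{-1}=P_{g(k+(A^{-1}-1)x)}.$$
Invariance of $m$ gives $\pi(x)Q\pi(x)^{-1}=Q$. So $Q$ commutes with $\pi(K)$, hence with every $E(B)$.

Put $\mathrm{Per}=\bigcup_{j\ge1}\mathrm{Fix}(\theta^j)$, a countable union of closed sets. It suffices to treat $E(\mathrm{Per}^c)W$ and $E(\mathrm{Per})W$.

**Step 1: non-periodic characters, $QE(\mathrm{Per}^c)=0$.** Fix $r\in\mathbb N$ and let $B$ be Borel with $B,\theta B,\dots,\theta^rB$ pairwise disjoint. If $f\in W^{\langle gk\rangle}$, then by (3)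
$$\|E(\theta^iB)f\|=\|\pi(gk)^iE(B)\pi(gk)^{-i}f\|=\|E(B)f\|,$$
so $(r+1)\|E(B)f\|^2=\sum_{i=0}^r\|E(\theta^iB)f\|^2\le\|f\|^2$. This says $\|E(B)P_{gk}\|^2\le\frac1{r+1}$. Taking adjoints, $\|P_{gk}E(B)w\|^2\le\frac1{r+1}\|w\|^2$ for *every* $k$, and averaging over $k$ gives $\|E(B)QE(B)\|\le\frac1{r+1}$.

If $\chi\notin\mathrm{Per}$, the points $\chi,\theta\chi,\dots,\theta^r\chi$ are distinct, so $\chi$ has an open neighborhood $N$ with $N,\theta N,\dots,\theta^rN$ pairwise disjoint. As $K$ is countable, $\hat K$ is second countable, and countably many such neighborhoods $N_1,N_2,\dots$ cover $\mathrm{Per}^c$. The sets $B_i=\mathrm{Per}^c\cap N_i\setminus(N_1\cup\dots\cup N_{i-1})$ are disjoint Borel sets with union $\mathrm{Per}^c$, and $B_i,\dots,\theta^rB_i$ are pairwise disjoint. Put $Y_N=B_1\cup\dots\cup B_N$. Since $Q$ commutes with the mutually orthogonal projections $E(B_i)$, we have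
$$E(Y_N)QE(Y_N)=\sum_{i\le N}E(B_i)QE(B_i),$$
a sum of operators on orthogonal subspaces, so its norm is at most $\frac1{r+1}$. Let $N\to\infty$: $\|E(\mathrm{Per}^c)QE(\mathrm{Per}^c)\|\le\frac1{r+1}$. Let $r\to\infty$: it is $0$, and as $Q$ commutes with $E(\mathrm{Per}^c)$, $QE(\mathrm{Per}^c)=0$.

**Step 2: reduce periodic characters to a commuting situation.** Since $\mathrm{Fix}(\theta^j)\subseteq\mathrm{Fix}(\theta^{ji})$, $\mathrm{Per}$ is the increasing union of the sets $\mathrm{Fix}(\theta^{n!})$. So fix $j\ge1$ and $v\in W_j:=E(\mathrm{Fix}(\theta^j))W$; we shall prove $\langle Qv,v\rangle=0$.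

Now $\mathrm{Fix}(\theta^j)=\{\chi:\chi\circ A^j=\chi\}$ is the annihilator of $(A^j-1)K$, so $W_j=W^{(A^j-1)K}$ by (1). It is invariant under $\pi(K)$, and under $\pi(g)$ because $g$ normalizes $(A^j-1)K$. On $W_j$ we have $\pi(g^j)\pi(k)\pi(g^{-j})=\pi(A^jk)=\pi(k)\pi((A^j-1)k)=\pi(k)$. So $(n,i)\mapsto\pi(g^{jn}i)|_{W_j}$ is a representation of $\mathbb Z\times K$. Let $\rho$ be the spectral measure of $v$ for it, on $\mathbb T\times\hat K$. Its marginal on $\hat K$ is $\sigma(\cdot)=\|E(\cdot)v\|^2$.

With $S$ as in (2), $\langle g^jSk\rangle\le\langle gk\rangle$, and $g^jSk$ is the image of $(1,Sk)$. By (1) for the group $\mathbb Z\times K$,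
$$\|P_{gk}v\|^2\le\|P_{g^jSk}v\|^2=\psi(k):=\rho\{(z,\chi):z\,\chi(Sk)=1\}.\tag{4}$$
So $\langle Qv,v\rangle\le m(\psi)$.

**Step 3: for $\sigma$-almost every $\chi$, the subgroup $\ker(\chi\circ S)$ has infinite index in $K$.** This is where neatness enters. The eigenvalues of $S$ on $K\otimes\mathbb C$ are $\lambda^{-(j-1)}(1+\lambda+\dots+\lambda^{j-1})$ with $\lambda$ an eigenvalue of $A$. The sum in brackets vanishes only at $j$-th roots of unity $\ne1$, so none of these is $0$ and $S$ is injective. By Lemma 3(b), $cK\subseteq SK$ for some $c\ge1$. If $(\chi\circ S)^n=1$, then $\chi$ is trivial on $nSK\supseteq ncK$, so $\chi$ is torsion. By Lemma 3(a) the quotients $K/nK$ are finite, so Lemma 2 applies to $\pi|_K$ on $W$: torsion characters form a $\sigma$-null set. Hence for $\sigma$-a.e. $\chi$ the character $\chi\circ S$ is not torsion, and its kernel has infinite index.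

**Step 4: $m(\psi)=0$.** Let $(F_n)$ be a Følner sequence in $K$ and $F=F_n$. By invariance, $m(\psi)=m\big(k\mapsto|F|^{-1}\sum_{f\in F}\psi(k+f)\big)$, and
$$\frac1{|F|}\sum_{f\in F}\psi(k+f)=\int\frac{|\{f\in F:z\chi(Sk)\chi(Sf)=1\}|}{|F|}\,d\rho(z,\chi)\le\int a_F\,d\sigma,$$
$$a_F(\chi)=\max_{f_0\in F}\frac{|\{f\in F:\chi(Sf)=\chi(Sf_0)\}|}{|F|}.$$
Indeed, for fixed $(z,\chi)$ and $k$ the condition prescribes the value of $\chi(Sf)$: either no $f\in F$ takes it, or the count is one of those in the maximum. So $m(\psi)\le\int a_{F_n}\,d\sigma$ for all $n$. Now $\{f\in F_n:\chi(Sf)=\chi(Sf_0)\}=F_n\cap(f_0+\ker(\chi\circ S))$. By Step 3 and Lemma 1, $a_{F_n}\to0$ $\sigma$-a.e.; as $0\le a_{F_n}\le1$, dominated convergence gives $m(\psi)=0$.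

**Step 5: assemble.** By (4) and Step 4, $\langle Qv,v\rangle=0$ for $v\in W_j$, so $\|Q^{1/2}v\|=0$ and $Qv=0$. Hence $Q$ vanishes on $\overline{\bigcup_nW_{n!}}=E(\mathrm{Per})W$. With Step 1, $Q=0$. $\square$

## Induction on the Hirsch length

We recall the textbook facts on a polycyclic group $G$. The number $h(G)$ of infinite factors in a series with cyclic quotients does not depend on the series (the *Hirsch length*); $h(G)=0$ exactly when $G$ is finite; f.i. subgroups have the same Hirsch length; $h(G)=h(N)+h(G/N)$ for $N\trianglelefteq G$. Subgroups and quotients are polycyclic, and subgroups are finitely generated. Hirsch's theorem: $G$ has a f.i. torsion-free subgroup.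

*Proof of Theorem A.* We use induction on $h(G)\ge1$. Let $V$ be totally ergodic, $v\in V$, $\varepsilon>0$.

**Step 1: find a normal $\mathbb Z^d$ with neat action.** Let $G_1\ne1$ be a f.i. torsion-free subgroup of $G$, and let $K$ be the last nontrivial term of its derived series. It is normal in $G_1$, abelian, finitely generated and torsion-free, so $K\cong\mathbb Z^d$ with $d\ge1$. Let $G_0\le G_1$ be the subgroup acting trivially by conjugation on the finite group $K/3K$; it has f.i., and $K\le G_0$ because $K$ is abelian. By Lemma 4 every $g\in G_0$ acts neatly on $K$, and hence on every $\ell K$, $\ell\ge1$. F.i. subgroups of $G_0$ have f.i. in $G$, so $V|_{G_0}$ is totally ergodic.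

(In the Klein bottle group above, $K=\langle a^2\rangle$, the element $t$ acts on $K/3K$ as $-1\ne1$, and $G_0=\langle a,t^2\rangle$: the bad coset is gone.)

**Step 2: split $V$ according to $K$.** The spaces $V^{n!K}$ increase with $n$ and are $G_0$-invariant, because $n!K\trianglelefteq G_0$. Let $U$ be the closure of their union and $W=U^\perp$; both are $G_0$-invariant. A subgroup $L\le K$ of index $n$ contains $n!K$, so $W^L\subseteq W\cap V^{n!K}=0$. Write $v=u+w$ with $u\in U$, $w\in W$, and choose $\ell=n!$ and $u'\in V^{\ell K}$ with $\|u-u'\|<\varepsilon$.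

**Step 3: choose $g$, which takes care of $u'$.** If $G_0/\ell K$ is finite, then $\ell K$ has f.i. in $G$, so $V^{\ell K}=0$ and $u'=0$; put $g=1$. (When $h(G)=1$ we are always in this case, since $h(G_0/\ell K)=h(G)-d=0$.) If $G_0/\ell K$ is infinite, it is polycyclic with $1\le h(G_0/\ell K)=h(G)-d<h(G)$. The space $V^{\ell K}$ is a totally ergodic representation of it, since f.i. subgroups of $G_0/\ell K$ pull back to f.i. subgroups of $G$. By induction there is $\bar g\in G_0/\ell K$ of infinite order with $\|P_{\bar g}u'\|<\varepsilon$; let $g\in G_0$ be a lift. In both cases, for every $k\in\ell K$,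
$$\|P_{gk}u'\|<\varepsilon,\tag{5}$$
because in the second case $gk$ acts on the invariant subspace $V^{\ell K}$ as $\bar g$, and in the first case $u'=0$.

**Step 4: choose $k$, which takes care of $w$.** Apply Lemma 5 with $R=G_0$, the normal subgroup $\ell K$, the element $g$ and the representation $W$; f.i. subgroups of $\ell K$ have f.i. in $K$, so the hypothesis holds by Step 2. The function $k\mapsto\|P_{gk}w\|^2$ has mean $0$ on the infinite group $\ell K$, so the set where it is at least $\varepsilon^2$ has mean $0$; the set $\{0\}$ has mean $0$ as well. Hence there is $k\in\ell K\setminus\{0\}$ with $\|P_{gk}w\|<\varepsilon$.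

**Step 5: check that $C=\langle gk\rangle$ works.** The element $gk$ has infinite order: in the first case it equals $k\ne0$ in a torsion-free group, in the second its image $\bar g$ has infinite order. By (5),
$$\|P_Cv\|\le\|u-u'\|+\|P_Cu'\|+\|P_Cw\|<3\varepsilon.\qquad\blacksquare$$

## One mean for all representations

Step 4 found almost all $k$ in a coset. Arranging these means along a whole series gives one mean on a f.i. subgroup that serves all representations.

**Definition (the class $\mathcal X$).** $\mathcal X$ is the class of countable groups $G$ having a f.i. subgroup $G_1\ne1$ with a series $1=K_0<K_1<\dots<K_s=G_1$, where each $K_i\trianglelefteq G_1$ and each $K_i/K_{i-1}$ is nontrivial, torsion-free abelian, of finite rank.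

Examples: $\mathbb Q^d$ with $d\ge1$ (series $1<\mathbb Q^d$), and for $n\ne0$ the Baumslag–Solitar group $BS(1,n)=\mathbb Z[1/n]\rtimes\mathbb Z$ (series $1<\mathbb Z[1/n]<BS(1,n)$). Every infinite virtually polycyclic group $G$ is in $\mathcal X$, by induction on $h$: replace $G$ by a polycyclic f.i. subgroup, and take $K\trianglelefteq G_1$ as in Step 1 of the proof of Theorem A. If $G_1/K$ is finite, use the f.i. subgroup $K$ with the series $1<K$. Otherwise $G_1/K$ is infinite with smaller Hirsch length, so it has a f.i. subgroup with a series as required; pull this back to $G_1$ and add $1<K$ at the bottom.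

**Theorem B.** Let $G\in\mathcal X$. There are a f.i. torsion-free subgroup $G_0\le G$ and a left-invariant mean $M$ on $G_0$, independent of the representation, such that for every totally ergodic unitary representation $V$ of $G$ and every $v\in V$,
$$M\big(c\mapsto\|P_cv\|^2\big)=0.$$
Consequently:

1. $G$ has the cyclic escape property. For every $\varepsilon>0$, $M$-almost all $c\in G_0$ have infinite order and satisfy $\|P_cv\|<\varepsilon$, and $c$ can moreover be chosen outside any given finite union of cosets of infinite-index subgroups of $G_0$.
2. If $V$ is separable, there is one sequence of infinite cyclic subgroups $C_n$ with $P_{C_n}\to0$ strongly.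
3. (Converse.) A unitary representation $V$ of $G$ is totally ergodic if and only if $\inf\{\|P_Cv\|:C\le H\text{ infinite cyclic}\}=0$ for every f.i. $H\le G$ and every $v\in V$.

Lemma 4 was about integer matrices. Here we need rational ones, and solvability replaces the congruence.

**Lemma 6.** A solvable group $\Gamma\le GL_d(\mathbb Q)$ has a f.i. subgroup none of whose elements has an eigenvalue that is a root of unity $\ne1$.

*Proof.* By Mal'cev's theorem a f.i. subgroup $\Gamma_1$ is conjugate over $\overline{\mathbb Q}$ to a group of upper triangular matrices. Let $\alpha_1,\dots,\alpha_d:\Gamma_1\to\overline{\mathbb Q}^*$ be its diagonal characters and fix $i$. The elements of $D=\alpha_i(\Gamma_1)$ are eigenvalues of rational $d\times d$ matrices, so they have degree $\le d$ over $\mathbb Q$; only finitely many roots of unity have degree $\le d$. So the torsion subgroup $T$ of $D$ is finite, hence cyclic, being a subgroup of $\overline{\mathbb Q}^*$; let $N$ be its order. We claim that $T$ has a complement in $D$. If $x^N$ is torsion with $x\in D$, then $x\in T$ and $x^N=1$; so $T\cap D^N=1$ and $T$ embeds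 in $D/D^N$. Take an injective homomorphism $T\to\mathbb Q/\mathbb Z$. As $\mathbb Q/\mathbb Z$ is divisible, it extends to $D/D^N$, with values in the elements killed by $N$, that is, in $\frac1N\mathbb Z/\mathbb Z$, which is the image of $T$. So we get a homomorphism from $D$ onto the image of $T$ that is injective on $T$. Its kernel $N_i$ has index $N$ in $D$ and $N_i\cap T=1$, so $N_i$ is torsion-free.

Take $\bigcap_i\alpha_i^{-1}(N_i)$. It has f.i. in $\Gamma$, and the eigenvalues $\alpha_i(\gamma)$ of its elements lie in the torsion-free groups $N_i$. $\square$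

*Proof of Theorem B.*

**Step 1: make all actions neat.** $G_1$ is solvable. Apply Lemma 6 to its images in $GL((K_i/K_{i-1})\otimes\mathbb Q)$, $1\le i\le s$, and let $G_0\le G_1$ be the intersection of the preimages of the f.i. subgroups obtained. Replace $K_i$ by $K_i\cap G_0$. The factors become f.i. subgroups of the old ones, so they are still nontrivial with the same rational spans. So from now on: $K_s=G_0$, $K_i\trianglelefteq G_0$, each $B_i=K_i/K_{i-1}$ is nontrivial torsion-free abelian of finite rank, and $G_0$ acts neatly on each $B_i$. In particular $G_0$ is torsion-free and infinite.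

**Step 2: define the mean.** Let $m_i$ be an invariant mean on $B_i$. Let $M_0$ be evaluation at $1$ on $K_0=1$, and
$$M_i(\varphi)=m_i\big(xK_{i-1}\mapsto M_{i-1}(y\mapsto\varphi(xy))\big),\qquad\varphi\in\ell^\infty(K_i).\tag{6}$$
Suppose $M_{i-1}$ is left $K_{i-1}$-invariant. Replacing $x$ by $xz$, $z\in K_{i-1}$, changes $y\mapsto\varphi(xy)$ into its left translate $y\mapsto\varphi(xzy)$, so the inner value depends only on $xK_{i-1}$. Replacing $\varphi$ by $\varphi(t\,\cdot)$, $t\in K_i$, translates the inner value as a function on $B_i$ by $tK_{i-1}$, so $M_i$ is a left-invariant mean on $K_i$. Put $M=M_s$. No representation has been used.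

**Step 3: f.i. subgroups of $K_i$ that are normal in $G_0$.** For $N\ge1$ let $K_i^N$ be the subgroup generated by all $N$-th powers in $K_i$. It is characteristic in $K_i$, so it is normal in $G_0$. The quotient $K_i/K_i^N$ has exponent dividing $N$; it is filtered by the images of $K_0\le\dots\le K_i$, whose successive factors are quotients of the $B_j$ of exponent dividing $N$, and these are finite by Lemma 3(a). So $[K_i:K_i^N]<\infty$. Conversely, a subgroup of index $n$ in $K_i$ contains $K_i^{n!}$, because $n!$-th powers act trivially on the $n$ cosets. Also $K_i^{(N+1)!}\le K_i^{N!}$.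

**Step 4: decompose $V$ along the series.** Let $V$ be totally ergodic and let $U_i$ be the closure of the increasing union $\bigcup_NV^{K_i^{N!}}$; by Step 3 it is also the closure of the union of $V^H$ over all f.i. $H\le K_i$. It is $G_0$-invariant. We have $U_0=V$; $U_i\subseteq U_{i-1}$, since $K_{i-1}^{N!}\le K_i^{N!}$; and $U_s=0$ by total ergodicity. Put $V_i=U_{i-1}\ominus U_i$, so $V=\bigoplus_{i=1}^sV_i$ with $G_0$-invariant summands.

We need that $\bigcup_N(V_i\cap V^{K_{i-1}^{N!}})$ is dense in $V_i$. Let $p$ be the projection onto $U_i^\perp$; it commutes with $G_0$, so it preserves each $V^{K_{i-1}^{N!}}$. If $v\in V_i$ is approximated by $v'\in V^{K_{i-1}^{N!}}\subseteq U_{i-1}$, then $pv'\in V_i\cap V^{K_{i-1}^{N!}}$ and $\|v-pv'\|=\|p(v-v')\|\le\|v-v'\|$.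

**Step 5: prove the claim**
$$M_i\big(k\mapsto\|P_{gk}v\|^2\big)=0\qquad\text{for }v\in V_i,\ g\in G_0.\tag{7}$$
Since $\|P_cv\|^2\le2\|P_cv'\|^2+2\|v-v'\|^2$, Step 4 lets us assume $v\in V':=V_i\cap V^H$ with $H=K_{i-1}^{N!}$. Then $V'$ is a representation of $\bar G=G_0/H$. Let $\Gamma=K_i/H$ and $\Phi=K_{i-1}/H$. These are normal in $\bar G$, $\Phi$ is finite, and $\Gamma/\Phi=B_i$. We would like to apply Lemma 5 to $\Gamma$, but $\Gamma$ is only finite-by-abelian. The purpose of the next step is to find a good f.i. subgroup.

**Step 5a: a torsion-free abelian $L\le\Gamma$ of f.i., normal in $\bar G$.** Let $\Gamma'=C_\Gamma(\Phi)$. It is the kernel of $\Gamma\to\mathrm{Aut}(\Phi)$, so it has f.i. in $\Gamma$, and it is normal in $\bar G$. Let $Z=\Gamma'\cap\Phi$, which is finite and central in $\Gamma'$, and $e=|Z|$. Since $\Gamma'/Z$ embeds in $\Gamma/\Phi=B_i$, commutators of $\Gamma'$ lie in the central subgroup $Z$; so $x\mapsto[x,y]$ is a homomorphism $\Gamma'\to Z$ for each $y\in\Gamma'$, and $[x^e,y]=[x,y]^e=1$. Thus $\Gamma'/Z(\Gamma')$ is a quotient, of exponent dividing $e$, of the torsion-free finite-rank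 abelian group $\Gamma'/Z$, hence finite by Lemma 3(a). Torsion elements of $Z(\Gamma')$ map to $0$ in the torsion-free group $B_i$, so they lie in $\Phi\cap\Gamma'=Z$. Put
$$L=\{z^e:z\in Z(\Gamma')\}.$$
It is an abelian group. It is torsion-free: if $z^e$ is torsion, then $z$ is, so $z\in Z$ and $z^e=1$. It is characteristic in $Z(\Gamma')$, which is characteristic in $\Gamma'$, so $L$ is normal in $\bar G$. It has f.i. in $Z(\Gamma')$: the group $Z(\Gamma')/ZL$ is a quotient of finite exponent of $Z(\Gamma')/Z$, which is isomorphic to a subgroup of $B_i$, so it is finite by Lemma 3(a), and $ZL/L$ is finite because $Z$ is. Hence $[\Gamma:L]=[\Gamma:\Gamma'][\Gamma':Z(\Gamma')][Z(\Gamma'):L]<\infty$.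

(Example: let $\Gamma$ be the Heisenberg group on $x,y$ with central $z=[x,y]$, divided by $\langle z^e\rangle$, and $\Phi=\langle z\rangle$. Then $\Gamma'=\Gamma$, $Z=\Phi$, $Z(\Gamma)=\langle x^e,y^e,z\rangle$ and $L=\langle x^{e^2},y^{e^2}\rangle$.)

**Step 5b: check the hypotheses of Lemma 5 for $(\bar G,L,g',V')$, any $g'\in\bar G$.** As $L$ is torsion-free and $\Phi$ is finite, $L\cap\Phi=1$; so $L$ maps injectively, and equivariantly under conjugation by $\bar G$, onto a f.i. subgroup of $B_i$. Hence $L$ has finite rank $\ge1$ and $\bar G$ acts neatly on it. If $L'\le L$ has f.i., its preimage in $K_i$ has f.i. in $K_i$, so $(V')^{L'}\subseteq V_i\cap U_i=0$.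

**Step 5c: pass from $L$ to $K_i$.** The function $k\mapsto\|P_{gk}v\|^2$ on $K_i$ factors through $\Gamma$, since $H$ is normal in $G_0$ and acts trivially on $V'$. Let $\mu$ be the image of $M_i$ on $\Gamma$, a left-invariant mean, and write $\Gamma=\bigsqcup_tx_tL$, a finite union. Fix $t$. For $\eta\in\ell^\infty(L)$ let $\tilde\eta(x_t\lambda)=\eta(\lambda)$ for $\lambda\in L$, and $\tilde\eta=0$ off $x_tL$. Translating $\eta$ by $\lambda'\in L$ corresponds to left translation of $\tilde\eta$ by $x_t\lambda'x_t^{-1}$, since $x_t\lambda'\lambda=(x_t\lambda'x_t^{-1})x_t\lambda$, and this translation preserves $x_tL$. Therefore $\eta\mapsto\mu(\tilde\eta)$ is invariant; its total mass is $\mu(x_tL)=[\Gamma:L]^{-1}$ by left invariance. So it is $[\Gamma:L]^{-1}$ times an invariant mean on $L$. By Lemma 5 with $g'=\bar gx_t$, where $\bar g$ is the image of $g$, it vanishes on $\lambda\mapsto\|P_{\bar gx_t\lambda}v\|^2$. Summing over $t$ gives (7).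

**Step 6: climb to $G_0$.** For $v\in V_i$, all $j\ge i$ and all $g\in G_0$ we have $M_j(k\mapsto\|P_{gk}v\|^2)=0$. For $j=i$ this is (7). If it holds for $j-1\ge i$, then in (6) the inner value $M_{j-1}(y\mapsto\|P_{gxy}v\|^2)$ is $0$ for every $x\in K_j$, because $gx\in G_0$; so it holds for $j$. With $j=s$ and $g=1$: $M(\|P_cv\|^2)=0$ for $v\in V_i$. For general $v=\sum_{i=1}^sv_i$ with $v_i\in V_i$ use $\|P_cv\|^2\le s\sum_i\|P_cv_i\|^2$.

**Step 7: the consequences.** (1) The set of $c\in G_0$ with $\|P_cv\|\ge\varepsilon$ has $M$-measure $0$. As $G_0$ is infinite and $M$ left-invariant, $M(\{1\})=0$, and all $c\ne1$ have infinite order. If $D\le G_0$ has infinite index, a left coset $gD$ has infinitely many disjoint left translates, so $M(gD)=0$; a right coset $Dg=g(g^{-1}Dg)$ is also a left coset of an infinite-index subgroup. So a finite union of such cosets can be avoided.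

(2) Let $(v_j)$ be dense in $V$. The representation $V^{\oplus n}$ is totally ergodic. Apply (1) to the vector $(v_1,\dots,v_n)$ with $\varepsilon=1/n$: there is an infinite cyclic $C_n$ with $\|P_{C_n}v_j\|<1/n$ for $j\le n$. So $P_{C_n}v_j\to0$ for every $j$, and since $\|P_{C_n}\|\le1$, $P_{C_n}\to0$ strongly.

(3) Let $V$ be totally ergodic and $H$ of f.i. in $G$. Then $V|_H$ is totally ergodic, and $H\in\mathcal X$: intersect $G_1$ and its series with $H$; the factors become f.i. subgroups of the old ones. So (1) applies to $H$. Conversely, assume the condition on infima and let $v\in V^H$ with $H$ of f.i. Then $P_Cv=v$ for every $C\le H$, so the condition forces $v=0$. $\blacksquare$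

## Quotients of finite exponent, and all abelian groups

The example $\mathbb Z\oplus\bigoplus\mathbb Z/2$ from the beginning is a case of a general obstruction.

**Theorem C.**
(i) If a countable group $G$ has an infinite quotient of finite exponent, $G$ fails the cyclic escape property. In particular every countable group that surjects onto the free group $F_2$ fails it, so in Theorem A "polycyclic" cannot be replaced by "finitely generated", or even by "finitely generated, linear and residually finite".
(ii) An infinite countable abelian group $G$ has the cyclic escape property if and only if $G$ is not a torsion group and $G/pG$ is finite for every prime $p$.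

*Proof of (i).* Let $\bar G$ be an infinite quotient of exponent $n$, and let $G$ act on $V=\ell^2(\bar G)$ by the left regular representation of $\bar G$. If $H\le G$ has f.i., its image in $\bar G$ has f.i., so it is infinite, and an $\ell^2$-function that is constant on its (infinite) orbits is $0$. So $V$ is totally ergodic. For $C=\langle c\rangle$ let $r\le n$ be the order of the image $\bar c$. Then $P_C\delta_1=\frac1r\sum_{i<r}\delta_{\bar c^i}$ has norm $r^{-1/2}\ge n^{-1/2}$. Hence the infimum is not $0$.

For $F_2$, the free Burnside group $B(2,n)$ is a two-generator group of exponent dividing $n$, and it is infinite for odd $n\ge665$ (Novikov–Adian; Adian, *The Burnside Problem and Identities in Groups*). It is a quotient of $F_2$, hence of every group that surjects onto $F_2$. And $F_2$ itself is finitely generated, linear and residually finite.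

*Proof of (ii), necessity.* If $G$ is torsion, it has no infinite cyclic subgroup, so the infimum is $+\infty$, while $\ell^2(G)\ne0$ is totally ergodic as in (i); the property fails. If $G/pG$ is infinite, it is an infinite quotient of exponent $p$, and (i) applies.

*Proof of (ii), sufficiency.* Here a typical element works, as for $\mathbb Z^d$. For $n=p_1\cdots p_s$ the factors of $G\supseteq p_1G\supseteq p_1p_2G\supseteq\dots\supseteq nG$ are quotients of the groups $G/p_iG$, so $G/nG$ is finite for all $n$. Let $V$ be totally ergodic and $v\in V$ with spectral measure $\sigma$ on $\hat G$. By Lemma 2, $\ker\chi$ has infinite index for $\sigma$-a.e. $\chi$. By (1), for a Følner sequence $(F_n)$,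
$$\frac1{|F_n|}\sum_{c\in F_n}\|P_cv\|^2=\int\frac{|F_n\cap\ker\chi|}{|F_n|}\,d\sigma(\chi)\to0$$
by Lemma 1 and dominated convergence. It remains to find elements of infinite order. Let $T$ be the torsion subgroup of $G$. The quotient $G/T$ is torsion-free and nontrivial, hence infinite, so $|F_n\cap T|/|F_n|\to0$ by Lemma 1. Therefore $|F_n\setminus T|/|F_n|\to1$, and the average of $\|P_cv\|^2$ over $c\in F_n\setminus T$ (a nonempty set for large $n$) also tends to $0$. Hence $\inf\|P_cv\|=0$ over $c$ of infinite order. $\blacksquare$
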